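\title{Polish orbit full groups and locally finite models\\ of infinite measure-preserving actions}

\begin{abstract}
Let a Polish group $G$ act in a Borel, measure-preserving way on a standard $\sigma$-finite infinite measure space. We prove that the orbit full group of the action, with the topology of orbital convergence in measure, is a Polish group if and only if the action is spatially isomorphic to a continuous action on a Polish space with a locally finite measure. Both conditions are equivalent to a measure-theoretic one: almost all of the space is covered by countably many Borel sets $B$ such that $UB$ has finite outer measure for some neighborhood $U$ of the identity. The main step turns a failure of this condition into elements of the full group that move every point by a small element of $G$ and yet empty a set of finite measure; it combines a duality for couplings carried by an analytic set with a construction of atomless fibers inside small pieces of orbits. We also show that several weaker properties of the topology are equivalent to being a Polish group, that all conditions hold when $G$ is locally compact, and that they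 can fail.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $(X,\lambda)$ be a \emph{standard $\sigma$-finite space}: a standard Borel space $X$ with a non-atomic, $\sigma$-finite, infinite Borel measure $\lambda$. Let $\mathrm{Aut}(X,\lambda)$ be the group of $\lambda$-preserving Borel bijections of $X$, two bijections being identified if they agree on a conull set. Let $G$ be a Polish group acting on $X$ by a Borel map $G\times X\to X$, each element of $G$ preserving $\lambda$. The \emph{orbit full group} of the action is
\[
[\mathcal R_G]=\{T\in\mathrm{Aut}(X,\lambda): T(x)\in G\cdot x \text{ for $\lambda$-almost every } x\}.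
\]
An element of $[\mathcal R_G]$ moves each point inside its orbit, and one may record the group element that does the moving. Let $L^0(X,\lambda,G)$ be the space of Borel maps $f:X\to G$ modulo null sets, with the topology of convergence in measure (for some, or any, probability measure equivalent to $\lambda$ and some compatible metric on $G$). For $f\in L^0(X,\lambda,G)$ let $\Phi(f)$ be the map $x\mapsto f(x)\cdot x$, and let
\[
\mathcal A=\{f\in L^0(X,\lambda,G):\Phi(f)\in[\mathcal R_G]\}.
\]
If $\Phi(f)=T$ we call $f$ a \emph{lift} of $T$. Every $T\in[\mathcal R_G]$ has a lift (Lemma~\ref{lem:lift}). The topology $\tau$ of \emph{orbital convergence in measure} is the quotient topology on $[\mathcal R_G]$ induced by $\Phi:\mathcal A\to[\mathcal R_G]$. Concretely, $T_n\to T$ in $\tau$ if and only if the $T_n$ have lifts that converge in measure to a lift of $T$ (Lemma~\ref{lem:metric}). So $\tau$ measures how far \emph{in $G$} points are moved.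

Two measure-preserving actions $G\curvearrowright(X,\lambda)$ and $G\curvearrowright(Y,\eta)$ are \emph{spatially isomorphic} if there are $G$-invariant conull Borel sets $X_0\subseteq X$, $Y_0\subseteq Y$ and a Borel bijection $\psi:X_0\to Y_0$ with $\psi_*\lambda=\eta$ and $\psi(gx)=g\psi(x)$ for all $g\in G$ and all $x\in X_0$. A \emph{continuous Polish model} of $G\curvearrowright(X,\lambda)$ is a continuous measure-preserving action of $G$ on a Polish space $Y$ with a locally finite Borel measure $\eta$ (every point has an open neighborhood of finite measure) that is spatially isomorphic to the given action. The question we answer comes from Hoareau \cite{Hoareau}: is $([\mathcal R_G],\tau)$ a Polish group exactly when a continuous Polish model exists?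

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $G$ be a Polish group acting in a Borel, measure-preserving way on a standard $\sigma$-finite space $(X,\lambda)$. The following are equivalent.
\begin{itemize}
\item[(P)] $([\mathcal R_G],\tau)$ is a Polish group.
\item[(M)] The action has a continuous Polish model.
\end{itemize}
\end{theorem}

The link between (P) and (M) is the \emph{weak topology} on $\mathrm{Aut}(X,\lambda)$, in which $T_n\to T$ if and only if $\lambda(T_nA\,\triangle\, TA)\to0$ for every Borel $A$ with $\lambda(A)<\infty$. It makes $\mathrm{Aut}(X,\lambda)$ a Polish group. Since $\lambda(T_nA)=\lambda(TA)<\infty$, the two halves of the symmetric difference have the same measure, and it suffices that $\lambda(T_nA\setminus TA)\to0$. We write $\lambda^*$ for outer measure and $UB=\{ux:u\in U,\ x\in B\}$.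

\begin{theorem}\label{thm:more}
In the setting of Theorem~\ref{thm:main}, conditions \textup{(P)} and \textup{(M)} are also equivalent to each of the following.
\begin{itemize}
\item[(W)] $\Phi:\mathcal A\to\mathrm{Aut}(X,\lambda)$ is continuous for the weak topology; that is, $\tau$ refines the weak topology.
\item[(F)] There are Borel sets $B_n\subseteq X$ with conull union and open neighborhoods $U_n$ of $1$ in $G$ with $\lambda^*(U_nB_n)<\infty$ for all $n$.
\item[(T)] $([\mathcal R_G],\tau)$ is a topological group.
\item[(L)] All left translations of $[\mathcal R_G]$ are $\tau$-continuous.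
\item[(I)] Inversion is $\tau$-continuous.
\item[(B)] $([\mathcal R_G],\tau)$ is not meager in itself (this holds, for instance, if it is a Baire space or a Polish space).
\end{itemize}
\end{theorem}

The two forms of (W) agree by the universal property of the quotient topology.

\begin{corollary}\label{cor:lc}
If $G$ is locally compact, all these conditions hold for every action.
\end{corollary}

Examples~\ref{ex:ladder} and~\ref{ex:rado} show that the conditions can fail.

\subsection{What is at stake}

By a theorem of Becker and Kechris \cite[Theorem 5.2.1]{BK}, every Borel action of a Polish group on a standard Borel space is continuous for some Polish topology with the same Borel sets. Continuity is therefore free, and the content of (M) is local finiteness. On the other side, if $f$ lifts $S$ and $g$ lifts $T$, then $x\mapsto f(Tx)g(x)$ lifts $ST$. For this to depend continuously on $g$, the transformation $T=\Phi(g)$ has to depend on $g$ as a transformation of the measure space, and this is (W).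

Suppose that lifts $f_n$ of $T_n$ converge to $1$ almost everywhere. Then $T_nx\to x$ almost everywhere, so for every open set $O$ containing a given set $A$ of finite measure, most points of $A$ are sent into $O$. If $O$ can be chosen with $\lambda(O\setminus A)$ small, then $T_nA$ is close to $A$. This is always possible for a finite measure and essentially possible for a locally finite one; it is the proof of (M)$\Rightarrow$(W). For a general infinite measure every open set may have infinite measure, and $A$ may drain into its complement by arbitrarily small moves. If $G$ is countable and discrete there are no small moves: (F) holds with $U_n=\{1\}$, and (W) holds because $\lambda(T_nA\setminus TA)\le\lambda\{x\in A:f_n(x)\ne f(x)\}$.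

Condition (F) is the trace that (M) leaves on the Borel structure. In a model, a point $y$ has an open neighborhood $O$ of finite measure, continuity of the action at $(1,y)$ gives open sets $U\ni1$ and $B\ni y$ with $UB\subseteq O$, countably many such $B$ cover $Y$, and their preimages under $\psi$ witness (F). Conversely, (F) suffices to build a model (Section~\ref{sec:model}). One therefore expects Theorem~\ref{thm:main} to hold, on the ground that if all thickenings $UB$ have infinite measure, there should be room to drain a set. The difficulty is that $UB$ is a union of uncountably many translates of $B$ in which no null set is discarded, whereas (W) sees only measure-preserving bijections up to null sets. In Example~\ref{ex:rado}, each single $g\in G$ maps almost all of a certain set $B$ of measure $1$ into $B$, while $UB$ has infinite measure for every $U$. A transformation that drains $B$ must then use uncountably many elements of $G$ in an essential way. Producing such transformations is the proof of (W)$\Rightarrow$(F), the main part of the paper.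

We prove (P)$\Leftrightarrow$(W) and (M)$\Rightarrow$(W) in Section~\ref{sec:lifts}, (F)$\Rightarrow$(M) and Corollary~\ref{cor:lc} in Section~\ref{sec:model}, and (W)$\Rightarrow$(F) in Section~\ref{sec:WF}; this gives Theorem~\ref{thm:main}. Section~\ref{sec:weaker} treats (T), (L), (I) and (B), and is not needed for Theorem~\ref{thm:main}.

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}

The group $[\mathcal R_G]$, the topology $\tau$ and all our conditions depend only on the Borel structure of $X$. By \cite[Theorem 5.2.1]{BK} we therefore assume from now on that \emph{$X$ is a Polish space and the action is continuous}. We do not assume that $\lambda$ is locally finite. We write $[\mathcal R]=[\mathcal R_G]$ and $L^0(G)=L^0(X,\lambda,G)$.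

Fix a countable dense subgroup $\Gamma\le G$, a complete compatible metric $\rho$ on $G$, and a right-invariant compatible metric $d$ on $G$ (Birkhoff--Kakutani). Put $|g|=d(g,1)$. Right invariance gives $d(g,h)=|gh^{-1}|$, $|g^{-1}|=d(1,g)=|g|$, and $|gh|\le d(gh,h)+d(h,1)=|g|+|h|$. So the balls
\[
V_r=\{g\in G:|g|<r\}\qquad(r>0)
\]
form a neighborhood base at $1$ with $V_r^{-1}=V_r$ and $V_rV_s\subseteq V_{r+s}$. The set $\Gamma_r=\Gamma\cap V_r$ is dense in $V_r$ and contains $1$.

Fix a countable base $(O_k)$ of $X$ and put $Q(g,k)=\{x\in O_k:gx\notin O_k\}$ for $g\in G$. These sets are Borel, and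
\begin{equation}\label{eq:Q}
gQ(g,k)\cap Q(g,k)=\emptyset,\qquad \bigcup_kQ(g,k)=\{x:gx\ne x\},
\end{equation}
because $gQ(g,k)$ misses $O_k$, and because a point $x\neq gx$ lies in some $O_k$ that omits $gx$.

\subsection{Standard facts}

\begin{itemize}
\item[(S1)] \emph{Analytic sets.} A subset of a Polish space is analytic if it is the image of a Borel subset of a Polish space under a Borel map; $V_rB$ is analytic when $B$ is Borel. Analytic sets and their complements are measurable for the completion of every $\sigma$-finite Borel measure. If $E,E'$ are disjoint analytic sets, some Borel set contains $E$ and misses $E'$ (Lusin); so an analytic set with analytic complement is Borel (Souslin). The image of a Borel set under an injective Borel map is Borel (Lusin--Souslin).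
\item[(S2)] \emph{Uniformization} (Jankov--von Neumann). If $E\subseteq Y\times Z$ is analytic in a product of Polish spaces, there is a map $s$ from the projection of $E$ on $Y$ to $Z$, measurable for the $\sigma$-algebra generated by the analytic sets, with $(y,s(y))\in E$ for all $y$.
\item[(S3)] \emph{Polish groups.} The quotient of a Polish group by a closed normal subgroup is a Polish group. A Borel homomorphism between Polish groups is continuous \cite[9.10]{Kechris}.
\item[(S4)] \emph{Regularity.} For a finite Borel measure on a Polish space, a Borel set is approximated in measure by compact subsets and by open supersets. In $(X,\lambda)$, a Borel set $A$ of finite measure is still approximated by compact subsets (apply this to $\lambda|_A$), but open supersets of $A$ may all have infinite measure.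
\item[(S5)] \emph{Disintegration.} If $m$ is a finite measure on a standard Borel space $Y$ and $p:Y\to S$ is a Borel map to a standard Borel space, there is a Borel family of probability measures $m_s$, the \emph{conditional measures} of $m$ over $p$, with $m_s(p^{-1}(s))=1$ for $p_*m$-almost every $s$ and $m=\int m_s\,d(p_*m)(s)$. It is unique up to a $p_*m$-null set.
\item[(S6)] \emph{Convergence in measure.} For a Polish space $P$ with compatible metric $d_P$, the space $L^0(X,\lambda,P)$ is Polish. A sequence $f_n$ converges to $f$ if and only if $\lambda\{x\in A:d_P(f_n(x),f(x))>\varepsilon\}\to0$ for all $\varepsilon>0$ and all $A$ of finite measure, if and only if every subsequence has a further subsequence converging to $f$ almost everywhere. By the last criterion, $L^0(G)$ is a Polish group under pointwise multiplication.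
\end{itemize}

\subsection{Lifts, matchings and escapes}

\begin{lemma}\label{lem:lift}
Let $D\subseteq X$ be Borel, $\varphi:D\to X$ Borel, and $U\subseteq G$ open and nonempty, with $\varphi(x)\in Ux$ for almost every $x\in D$. Then there is a Borel map $f:D\to U$ with $f(x)x=\varphi(x)$ for almost every $x\in D$. In particular $\Phi:\mathcal A\to[\mathcal R]$ is onto.
\end{lemma}

\begin{proof}
The set $\{(x,u)\in D\times U:ux=\varphi(x)\}$ is Borel and its projection is conull in $D$. The map given by (S2) is $\lambda$-measurable by (S1), so it agrees with a Borel map off a null Borel set. Redefine the latter to be a constant in $U$ on that set.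
\end{proof}

Fix a probability measure $\mu$ equivalent to $\lambda$. The metric $d_0(f,f')=\int\min\{1,d(f(x),f'(x))\}\,d\mu(x)$ is compatible with the topology of $L^0(G)$ and satisfies $d_0(fk,f'k)=d_0(f,f')$.

\begin{lemma}\label{lem:metric}
The topology $\tau$ is separable and metrizable. If $f$ is a lift of $T$, then $T_n\to T$ in $\tau$ if and only if there are lifts $f_n$ of $T_n$ with $f_n\to f$. Every right translation $T\mapsto TS$ is a $\tau$-homeomorphism.
\end{lemma}

\begin{proof}
Let $\mathcal N=\{k\in L^0(G):k(x)x=x\text{ a.e.}\}$, a subgroup. It is closed, by (S6) and continuity of the action. Two lifts $f,f'$ have the same image under $\Phi$ if and only if $f^{-1}f'\in\mathcal N$, so the set of lifts of $T$ is a closed coset $f\mathcal N$. Put $\bar d(S,T)=\inf d_0(f',f)$, over all lifts $f'$ of $S$ and $f$ of $T$. Since $d_0(f',fk)=d_0(f'k^{-1},f)$ for $k\in\mathcal N$, the infimum does not change if the lift $f$ of $T$ is fixed. Fixing a lift of the middle element gives the triangle inequality. If $\bar d(S,T)=0$, then $f$ is in the closure of the set of lifts of $S$, so $S=T$. Thus $\bar d$ is a metric, and $\Phi$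 maps the open $d_0$-ball of radius $\varepsilon$ about $f$ in $\mathcal A$ onto the open $\bar d$-ball of radius $\varepsilon$ about $\Phi(f)$, and is $1$-Lipschitz. A continuous open surjection is a quotient map, so $\bar d$ induces $\tau$. This gives the description of convergence, and separability follows from that of $\mathcal A\subseteq L^0(G)$.

Let $h$ be a lift of $S$. The map $f\mapsto(f\circ S)h$ is a homeomorphism of $L^0(G)$, because $S$ preserves $\lambda$. If $\Phi(f)=T$, then $f(Sx)h(x)x=f(Sx)Sx=TSx$. So this map sends $\mathcal A$ into $\mathcal A$ and lifts $T\mapsto TS$, which is therefore $\tau$-continuous; so is its inverse $T\mapsto TS^{-1}$.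
\end{proof}

All elements of $[\mathcal R]$ that we construct are involutions of the following kind.

\begin{definition}
Let $r>0$. An \emph{$r$-matching} is a Borel bijection $\varphi:D\to R$ between Borel subsets of $X$ that preserves $\lambda$ and satisfies $\varphi(x)\in V_rx$ for all $x\in D$. It is an \emph{$r$-escape from $A$} if $D\subseteq A$ and $R\cap A=\emptyset$. If $D\cap R=\emptyset$, the \emph{swap} $T_\varphi$ is the involution equal to $\varphi$ on $D$, to $\varphi^{-1}$ on $R$, and to the identity elsewhere.
\end{definition}

A countable union of $r$-matchings with pairwise disjoint domains and pairwise disjoint ranges is an $r$-matching, and $x\mapsto gx$ is an $r$-matching on any Borel set when $|g|<r$.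

\begin{lemma}[No full escape]\label{lem:noescape}
Assume \textup{(W)}. For every Borel set $A$ with $0<\lambda(A)<\infty$ there is $r>0$ such that every $r$-escape $\varphi:D\to R$ from $A$ has $\lambda(D)<\lambda(A)$.
\end{lemma}

\begin{proof}
Otherwise there are $\frac1n$-escapes $\varphi_n:D_n\to R_n$ from $A$ with $\lambda(R_n)=\lambda(D_n)=\lambda(A)$. Lemma~\ref{lem:lift} gives a Borel $f_n:D_n\to V_{1/n}$ with $f_n(x)x=\varphi_n(x)$ almost everywhere. Extend it by $f_n(\varphi_n(x))=f_n(x)^{-1}$ on $R_n$ and by $1$ elsewhere. Then $f_n$ is a lift of $T_n=T_{\varphi_n}$ with values in $V_{1/n}$, so $f_n\to1$. But $T_nA\setminus A=R_n$ has measure $\lambda(A)>0$, so $T_n$ does not converge weakly to $\Phi(1)=\mathrm{id}$.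
\end{proof}

\section{Two actions for which the conditions fail}\label{sec:examples}

In both examples we check that (F) fails, so that there is no model, and we find by hand the full escapes that Lemma~\ref{lem:noescape} forbids. In the first example the escapes use countably many group elements. In the second they cannot.

\begin{example}\label{ex:ladder}
Let $G=\{g\in\mathbb Z^{\mathbb N_{\ge1}}:|g|=\sum_k|g_k|/k<\infty\}$. It is a closed subgroup of a weighted $\ell^1$ space, hence a Polish group, and the unit vectors satisfy $|e_k|=1/k\to0$. Let $S\subseteq\mathbb N_{\ge1}$ be a random set containing each $k$ independently with probability $1/k$, and let $\mathbb P$ be its law. Almost surely $1\in S$, and $S$ is infinite by the Borel--Cantelli lemma, since $\sum1/k=\infty$. The law is non-atomic, since each point has probability at most $\prod_{k\ge2}(1-1/k)=0$. Let $X$ be the set of pairs $(S,h)$ with $S$ infinite, $h\in G$ and $\mathrm{supp}\,h\subseteq S$, let $g(S,h)=(S,h+g1_S)$, and let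
\[
\lambda(B)=\int\#\{h\text{ finitely supported}:(S,h)\in B\}\,d\mathbb P(S).
\]
The measure $\lambda$ is infinite and non-atomic. It is $\sigma$-finite, being concentrated on the countably many sets $\{(S,h):S\supseteq\mathrm{supp}\,h\}$, $h$ finitely supported, each of measure at most $1$. It is invariant: for $g\in G$ we have $\sum_{k\in\mathrm{supp}\,g}1/k\le|g|<\infty$, so $g1_S$ is finitely supported for almost every $S$ by Borel--Cantelli, and then $h\mapsto h+g1_S$ permutes the finitely supported elements of $\mathbb Z^S$.

\emph{Condition \textup{(F)} fails.} Let $\lambda(B)>0$, let $r>0$, and let $C\supseteq V_rB$ be Borel. For a set of $S$ of positive probability there is a finitely supported $h$ with $(S,h)\in B$, and then $C$ contains the infinitely many points $(S,h+e_k)$ with $k\in S$, $k>1/r$. So $\lambda(C)=\infty$.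

\emph{A full escape.} Let $A=\{(S,0)\}$, so $\lambda(A)=1$, and let $k_n(S)=\min\{k\in S:k\ge n\}$. The map $\varphi_n(S,0)=(S,e_{k_n(S)})$ is injective and is given by $e_k$ on the set where $k_n=k$. So it is a $\frac2n$-escape from $A$ defined on all of $A$, and (W) fails. The swaps $T_n=T_{\varphi_n}$ converge to $\mathrm{id}$ in $\tau$.

\emph{A discontinuous left translation.} Let $T$ exchange $(S,e_k)$ and $(S,e_k+e_1)$ whenever $1,k\in S$ and $k\ge2$, and fix all other points. Then $T$ has a lift $h$ that vanishes on $A$. For $n\ge2$ we have $TT_n(S,0)=(S,e_{k_n(S)}+e_1)$, so every lift of $TT_n$ has first coordinate $1$, hence norm at least $1$, almost everywhere on $A$. By Lemma~\ref{lem:metric}, $TT_n\not\to T$ in $\tau$. The proof of (L)$\Rightarrow$(W) in Section~\ref{sec:weaker} reproduces this picture in general.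
\end{example}

\begin{example}\label{ex:rado}
Let $G=S_\infty$, the group of permutations of $\mathbb N$ with the topology of pointwise convergence, act on graphs with vertex set $\mathbb N$ by relabeling. A graph has the \emph{extension property} if for all disjoint finite sets $F,F'$ of vertices some vertex outside $F\cup F'$ is adjacent to every vertex of $F$ and to no vertex of $F'$. Let $X$ be the set of these graphs (the Rado graphs), a $G_\delta$ subset of the compact space of all graphs on $\mathbb N$. By the back-and-forth argument, an isomorphism between finite induced subgraphs of $x,y\in X$ extends to an isomorphism from $x$ to $y$. So $X$ is a single orbit, and if $G_m$ is the pointwise stabilizer of $\{0,\dots,m-1\}$, then $G_mx$ is the set $Z_H$ of all $y\in X$ inducing on $\{0,\dots,m-1\}$ the same graph $H$ as $x$. Every $V_r$ contains some $G_m$.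

For $p\in[\frac14,\frac34]$ let $\mu_p$ be the law of the random graph with independent edges of probability $p$. It is $G$-invariant; it is non-atomic, since prescribing $k$ pairs has probability at most $(3/4)^k$; and $\mu_p(X)=1$, since for given $F,F'$ the outside vertices work independently, each with probability $p^{|F|}(1-p)^{|F'|}>0$. Choose distinct $p_1,p_2,\ldots\in[\frac14,\frac34]$ and let $\lambda=\sum_n\mu_{p_n}$. Let $X_n$ be the set of $x\in X$ for which the proportion of edges among the pairs $\{2i,2i+1\}$, $i<l$, tends to $p_n$ as $l\to\infty$. These sets are disjoint and Borel, and $\mu_{p_m}(X_n)=\delta_{mn}$ by the law of large numbers. So $\lambda$ is $\sigma$-finite, infinite, non-atomic and invariant.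

\emph{Condition \textup{(F)} fails.} With $N=\binom m2$, we have $\mu_{p_n}(Z_H)\ge4^{-N}$ for all $n$, so $\lambda(Z_H)=\infty$. Hence $\lambda^*(V_rB)=\infty$ for every nonempty $B$.

\emph{A full escape.} Let $A=X_1$ and $G_m\subseteq V_r$. For each graph $H$ on $\{0,\dots,m-1\}$, cut $A\cap Z_H$ into $4^N$ Borel pieces of equal measure, at most $4^{-N}$, and choose in $X_{i+1}\cap Z_H$ a Borel set with the measure of the $i$th piece. A standard Borel space with a finite non-atomic measure is isomorphic, up to null sets, to an interval with Lebesgue measure (Lemma~\ref{lem:rokhlin} with $S$ a point). So, off null sets, there is a measure-preserving bijection from the $i$th piece to the chosen set. Any two points of $Z_H$ are related by $G_m$, so these bijections form an $r$-escape defined on almost all of $A$. On the other hand, each $g\in G$ preserves $\mu_{p_1}$ and so maps almost every point of $X_1$ into $X_1$: a lift of this escape takes each value $g$ only on a null set.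

\emph{The conditions depend on the action on points.} The action on $X\times\mathbb N_{\ge1}$, with measure $\mu_{p_n}$ on $X\times\{n\}$, is continuous and the measure is locally finite. The projection to $X$ is equivariant, pushes this measure to $\lambda$, and is a bijection from the conull set $\bigcup_nX_n\times\{n\}$ onto the conull set $\bigcup_nX_n$. So the two actions induce the same action on the measure algebra, although only one of them satisfies (M). These conull sets are not invariant, and this is what spatial isomorphism excludes.
\end{example}

\section{The group of lifts}\label{sec:lifts}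

The set $\mathcal A$ is a group under the rule that lifts multiplication in $[\mathcal R]$, but the rule involves $\Phi(g)$ and need not be continuous. We force continuity by adding the transformation as a second coordinate. This produces a Polish group topology on $[\mathcal R]$ in all cases, and the question becomes whether it equals $\tau$.

\begin{lemma}\label{lem:comp}
For every Polish space $P$, the map $(f,T)\mapsto f\circ T$ from $L^0(X,\lambda,P)\times\mathrm{Aut}(X,\lambda)$ to $L^0(X,\lambda,P)$ is continuous.
\end{lemma}

\begin{proof}
Let $f_n\to f$, $T_n\to T$, $\lambda(A)<\infty$ and $\varepsilon>0$. We compare $f_n\circ T_n$ with $f\circ T_n$, then $f\circ T_n$ with $f\circ T$. With $E_n=\{y:d_P(f_n(y),f(y))>\varepsilon\}$,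
\[
\lambda\{x\in A:T_nx\in E_n\}=\lambda(T_nA\cap E_n)\le\lambda(T_nA\setminus TA)+\lambda(TA\cap E_n)\to0 .
\]
Next, let $(P_i)$ be a countable Borel partition of $X$ such that each $f(P_i)$ has diameter at most $\varepsilon$, and put $A_i=A\cap T^{-1}P_i$. If $x\in A_i$ and $T_nx\in P_i$, then $d_P(f(T_nx),f(Tx))\le\varepsilon$. Since $TA_i\subseteq P_i$,
\[
\lambda(A_i\setminus T_n^{-1}P_i)=\lambda(T_nA_i\setminus P_i)\le\lambda(T_nA_i\setminus TA_i)\to0\quad\text{for each } i.
\]
These terms are dominated by $\lambda(A_i)$, and $\sum_i\lambda(A_i)=\lambda(A)<\infty$, so their sum over $i$ tends to $0$.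
\end{proof}

Let $\widetilde{\mathcal A}=\{(f,T)\in L^0(G)\times\mathrm{Aut}(X,\lambda):f(x)x=Tx\text{ a.e.}\}$, with the operations
\[
(f,S)(g,T)=\big((f\circ T)\,g,\ ST\big),\qquad(f,T)^{-1}=\big((f\circ T^{-1})^{-1},\ T^{-1}\big).
\]
These are the operations of the semidirect product of $L^0(G)$ with $\mathrm{Aut}(X,\lambda)$. They preserve $\widetilde{\mathcal A}$: we have $f(Tx)g(x)x=f(Tx)Tx=STx$, and $f(y)y=x$ for $y=T^{-1}x$ gives $f(T^{-1}x)^{-1}x=T^{-1}x$.

\begin{lemma}\label{lem:tilde}
$\widetilde{\mathcal A}$ is a Polish group. The quotient topology $\tilde\tau$ induced on $[\mathcal R]$ by $(f,T)\mapsto T$ is a Polish group topology, and $\tau\subseteq\tilde\tau$.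
\end{lemma}

\begin{proof}
Let $(f_n,T_n)\in\widetilde{\mathcal A}$ converge to $(f,T)$. Lemma~\ref{lem:comp}, applied to $\mathrm{id}_X\in L^0(X,\lambda,X)$, shows that $T_n\to T$ in measure as maps to $X$. Along a subsequence $f_n(x)\to f(x)$ and $T_nx\to Tx$ almost everywhere, so $f(x)x=Tx$. Thus $\widetilde{\mathcal A}$ is closed in a Polish space, and its operations are continuous by Lemma~\ref{lem:comp} and (S6). The projection to $\mathrm{Aut}(X,\lambda)$ is a continuous homomorphism with closed kernel, and its image is $[\mathcal R]$ by Lemma~\ref{lem:lift}; apply (S3). Finally, $(f,T)\mapsto f$ is a continuous bijection $\widetilde{\mathcal A}\to\mathcal A$, so a set with open preimage in $\mathcal A$ has open preimage in $\widetilde{\mathcal A}$.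
\end{proof}

\begin{proposition}\label{prop:PW}
\textup{(P)} and \textup{(W)} are equivalent.
\end{proposition}

\begin{proof}
If (W) holds, $f\mapsto(f,\Phi(f))$ is a homeomorphism $\mathcal A\to\widetilde{\mathcal A}$, so $\tau=\tilde\tau$ and (P) follows from Lemma~\ref{lem:tilde}.

Assume (P), and let $i:([\mathcal R],\tau)\to\mathrm{Aut}(X,\lambda)$ be the inclusion. For a Borel set $B\subseteq\mathrm{Aut}(X,\lambda)$, the set $i^{-1}(B)$ is the image of the Borel set $\{(f,T)\in\widetilde{\mathcal A}:T\in B\}$ under the continuous map $\widetilde{\mathcal A}\to([\mathcal R],\tau)$ between Polish spaces, so it is analytic. The same holds for its complement $i^{-1}(\mathrm{Aut}(X,\lambda)\setminus B)$, so $i^{-1}(B)$ is Borel by (S1). By (S3) the Borel homomorphism $i$ is continuous, which is (W).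
\end{proof}

\begin{proposition}\label{prop:MW}
\textup{(M)} implies \textup{(W)}.
\end{proposition}

\begin{proof}
Let $\psi:X_0\to Y_0$ be a spatial isomorphism with a model $(Y,\eta)$. Then $f\mapsto f\circ\psi^{-1}$ and $T\mapsto\psi T\psi^{-1}$ are homeomorphisms $L^0(X,\lambda,G)\to L^0(Y,\eta,G)$ and $\mathrm{Aut}(X,\lambda)\to\mathrm{Aut}(Y,\eta)$. Equivariance at every point gives $f(x)\psi(x)=\psi(f(x)x)$, that is, $\Phi_Y(f\circ\psi^{-1})=\psi\,\Phi_X(f)\,\psi^{-1}$, and $\psi$ maps orbits onto orbits. So $\mathcal A_X$ is carried onto $\mathcal A_Y$, and (W) holds for $X$ if and only if it holds for $Y$. We may thus assume that $\lambda$ itself is locally finite.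

Let $f_n\to f$ in $\mathcal A$, $T_n=\Phi(f_n)$, $T=\Phi(f)$. By (S6) it suffices to treat the case $f_n\to f$ almost everywhere, and then $T_nx\to Tx$ almost everywhere. Let $\lambda(A)<\infty$ and $\varepsilon>0$, and take a compact $K\subseteq TA$ with $\lambda(TA\setminus K)<\varepsilon$. Finitely many open sets of finite measure cover $K$; this is the only use of local finiteness. Outer regularity of $\lambda$ restricted to their union gives an open $O\supseteq K$ with $\lambda(O\setminus K)<\varepsilon$. Let $A'=A\cap T^{-1}K$, so $\lambda(A\setminus A')<\varepsilon$. For almost every $x\in A'$ we have $T_nx\to Tx\in O$, so $\lambda\{x\in A':T_nx\notin O\}\to0$ by dominated convergence. Therefore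
\[
\lambda(T_nA\setminus TA)\le\lambda(A\setminus A')+\lambda\{x\in A':T_nx\notin O\}+\lambda(O\setminus K)\le2\varepsilon+o(1).\qedhere
\]
\end{proof}

\section{Building a model from finite thickenings}\label{sec:model}

We need to refine the topology of $X$ so that enough sets of finite measure become open while the action stays continuous. Suppose $h:X\to[0,1]$ is Borel and Lipschitz along orbits: $|h(kx)-h(x)|\le C|k|$ for all $k\in G$ and all $x\in X$. Then we can attach to $x$ the function $g\mapsto h(gx)$ as a new coordinate. It lives in a compact space of Lipschitz functions on which $G$ acts continuously, and $\{h>0\}$ becomes the trace of an open set. The task is to find such functions $h$ with $\lambda(h>0)<\infty$. For a locally compact group, convolution produces functions with a uniform modulus of continuity along orbits, and these give (F).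

\begin{proof}[Proof of Corollary~\ref{cor:lc}, given Theorem~\ref{thm:more}]
We verify (F). Let $dg$ be a right Haar measure, let $\chi\ge0$ be a nonzero continuous function on $G$ with compact support, and let $A_n\uparrow X$ be Borel with $\lambda(A_n)<\infty$. The Borel function $H_n(x)=\int\chi(g)1_{A_n}(gx)\,dg$ satisfies $\int H_n\,d\lambda=\int\chi(g)\lambda(g^{-1}A_n)\,dg=\lambda(A_n)\int\chi<\infty$. By right invariance $H_n(ux)=\int\chi(gu^{-1})1_{A_n}(gx)\,dg$, so
\[
|H_n(ux)-H_n(x)|\le\int|\chi(gu^{-1})-\chi(g)|\,dg\longrightarrow0\quad(u\to1),
\]
uniformly in $x$. Hence for each $m$ there is a neighborhood $U$ of $1$ with $U\{H_n>\frac1m\}\subseteq\{H_n>\frac1{2m}\}$, and the latter set has measure at most $2m\int H_n\,d\lambda<\infty$. Since $H_n(x)\uparrow\int\chi>0$ for every $x$, the sets $\{H_n>\frac1m\}$ cover $X$.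
\end{proof}

In general there is no Haar measure, and we use a distance instead. For a Borel set $O\subseteq X$, the function $x\mapsto\inf\{|g|:gx\in O\}$ is Lipschitz along orbits, but the sets where it is less than $t$ are the analytic sets $V_tO$, which need not be Borel. Replacing ``there is $g$'' by ``there are nonmeagerly many $g$'' repairs this, by the Montgomery--Novikov theorem \cite[16.1]{Kechris}: if $E\subseteq X\times G$ is Borel, then $\{x:\{g:(x,g)\in E\}\text{ is nonmeager in }G\}$ is Borel. The price is that a point of $O$ need not be at distance $0$ from $O$ in the new sense, since $\{g:gx\in O\}$ may be meager. We therefore measure the distance not to $B_n$ but to a Borel set squeezed between two thickenings of $B_n$.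

\begin{proposition}\label{prop:FM}
\textup{(F)} implies \textup{(M)}.
\end{proposition}

\begin{proof}
Let $B_n,U_n$ be as in (F). Take Borel sets $C_n\supseteq U_nB_n$ with $\lambda(C_n)<\infty$ and $r_n>0$ with $V_{2r_n}\subseteq U_n$.

\emph{Step 1: the functions $h_n$.} The analytic sets $V_{r_n}B_n$ and $V_{r_n}(X\setminus C_n)$ are disjoint, since $vb=v'c$ would give $c=v'^{-1}vb\in V_{2r_n}B_n\subseteq C_n$. By (S1) there is a Borel set $E_n\supseteq V_{r_n}B_n$ disjoint from $V_{r_n}(X\setminus C_n)$. The second property says that $V_{r_n}E_n\subseteq C_n$. Define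
\[
\delta_n(x)=\inf\{t>0:\{g\in V_t:gx\in E_n\}\text{ is nonmeager}\}\in[0,\infty],\qquad h_n=\max\{0,\,1-\delta_n/r_n\}.
\]
\begin{itemize}
\item[(i)] $h_n$ is Borel: $\{\delta_n<a\}$ is the union over rational $t<a$ of the sets of $x$ for which $\{g\in V_t:gx\in E_n\}$ is nonmeager.
\item[(ii)] $h_n=1$ on $B_n$: if $x\in B_n$ and $t\le r_n$, then $\{g\in V_t:gx\in E_n\}=V_t$, and a nonempty open subset of $G$ is nonmeager by the Baire category theorem.
\item[(iii)] $\{h_n>0\}\subseteq C_n$: if $\delta_n(x)<r_n$, some $g\in V_{r_n}$ has $gx\in E_n$, so $x\in V_{r_n}E_n$.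
\item[(iv)] $|h_n(kx)-h_n(x)|\le|k|/r_n$ for all $k\in G$, $x\in X$: the homeomorphism $g\mapsto gk^{-1}$ of $G$ maps $\{g\in V_t:gx\in E_n\}$ into $\{g'\in V_{t+|k|}:g'kx\in E_n\}$, so $\delta_n(kx)\le\delta_n(x)+|k|$. Applying this to $k^{-1}$ and $kx$ gives $\delta_n(x)\le\delta_n(kx)+|k|$.
\end{itemize}

\emph{Step 2: the new coordinates.} Let $L_n$ be the set of functions $\phi:G\to[0,1]$ with $|\phi(g)-\phi(g')|\le d(g,g')/r_n$, with the topology of pointwise convergence. It is closed in $[0,1]^G$, hence compact. Restriction to $\Gamma$ is a continuous injection into $[0,1]^\Gamma$, hence a homeomorphism onto its image, so $L_n$ is metrizable. The formula $(k\phi)(g)=\phi(gk)$ defines an action of $G$ on $L_n$, because $d(gk,g'k)=d(g,g')$. It is continuous: if $k_i\to k$ and $\phi_i\to\phi$, then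
\[
|\phi_i(gk_i)-\phi(gk)|\le d(gk_i,gk)/r_n+|\phi_i(gk)-\phi(gk)|\to0 .
\]
Put $\theta_n(x)(g)=h_n(gx)$. By (iv), $|h_n(gx)-h_n(g'x)|\le|gg'^{-1}|/r_n=d(g,g')/r_n$, so $\theta_n(x)\in L_n$. The map $\theta_n$ is Borel, since its coordinates $x\mapsto h_n(\gamma x)$, $\gamma\in\Gamma$, are Borel, and $\theta_n(kx)(g)=h_n(gkx)=(k\theta_n(x))(g)$. Both facts hold at every point because (iv) has no exceptional set.

\emph{Step 3: the model.} Let $Y_1=X\times\prod_nL_n$, a Polish space with the continuous diagonal action. The map $\psi(x)=(x,(\theta_n(x))_n)$ is injective, Borel and equivariant, so $\eta=\psi_*\lambda$ is $G$-invariant. The set $O'_n=\{(x,(\phi_m)_m):\phi_n(1)>0\}$ is open, and $\eta(O'_n)=\lambda(h_n>0)<\infty$ by (iii). The union of the $O'_n$ need not be invariant, so we let $Y=\bigcup_{g\in G}\bigcup_ngO'_n$. It is open and invariant, hence a Polish space with a continuous action, and $\eta|_Y$ is locally finite because $\eta(gO'_n)=\eta(O'_n)$. The set $X_0=\psi^{-1}(Y)$ is Borel and invariant, and it is conull because it contains each $B_n$ by (ii). The set $Y_0=\psi(X_0)$ is invariant, Borel by (S1), and conull in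 $Y$ because $\psi^{-1}(Y\setminus Y_0)=\emptyset$. So $\psi:X_0\to Y_0$ is a spatial isomorphism.
\end{proof}

\section{From weak continuity to finite thickenings}\label{sec:WF}

The plan is as follows. Given $A$ of finite positive measure, take $r$ from Lemma~\ref{lem:noescape} and a maximal $r$-escape $\varphi:D\to R$ from $A$. A part $A'=A\setminus D$ of positive measure is left over. If small elements of $G$ carried $A'$ to $X\setminus(A\cup R)$ in a non-negligible way, we would like to enlarge the escape. If we always can, then maximality confines the thickening of $A'$ to $A\cup R$, which has finite measure. The work lies in the enlargement, which is Proposition~\ref{prop:match}.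

\subsection{The countable version}

For the countable set $\Gamma_r$ in place of $V_r$ the enlargement is immediate.

\begin{lemma}\label{lem:countable}
Assume \textup{(W)}. Every Borel set $A$ with $0<\lambda(A)<\infty$ contains a Borel set $A'$ with $\lambda(A')>0$ and $\lambda(\Gamma_rA')<\infty$ for some $r>0$, hence for all smaller $r$.
\end{lemma}

\begin{proof}
Take $r$ from Lemma~\ref{lem:noescape} and list $\Gamma_r=\{\gamma_1,\gamma_2,\dots\}$. Inductively, let $D_i$ be the set of $x\in A\setminus\bigcup_{j<i}D_j$ with $\gamma_ix\notin A\cup\bigcup_{j<i}R_j$, and let $R_i=\gamma_iD_i$. The maps $\gamma_i:D_i\to R_i$ combine into an $r$-escape $D\to R$ from $A$, so $\lambda(R)=\lambda(D)<\lambda(A)$ and $A'=A\setminus D$ has positive measure. A point $x\in A'$ lies in no $D_j$, so $\gamma_ix\in A\cup R$ for every $i$.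
\end{proof}

This conclusion is strictly weaker than (F). In Example~\ref{ex:rado} the sets $X_n'=\bigcap_{\gamma\in\Gamma}\gamma X_n$ are $\Gamma$-invariant, have measure $1$ and have conull union, so the conclusion of Lemma~\ref{lem:countable} holds with $A'=A\cap X'_n$ for a suitable $n$, while (F) fails. The escape found there used two things: a relation between points of $A$ and points outside $A$, and atomless pieces of orbits (the sets $Z_H$) inside which mass could be rearranged freely. We construct the atomless pieces first, and Lemma~\ref{lem:countable} serves only for this.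

\subsection{Points with open stabilizer}

If the stabilizer of $x$ is open, it has countably many cosets since $G$ is separable. The orbit of $x$ is then countable and carries no atomless probability measure. These points are set aside; they are harmless for (F). Let
\[
X_c=\{x:\mathrm{Stab}(x)\text{ is open}\}=\bigcup_nF_n,\qquad F_n=\{x:V_{1/n}x=\{x\}\},\qquad X_p=X\setminus X_c .
\]
Each $F_n$ is closed, being an intersection of fixed-point sets, so $X_c$ and $X_p$ are Borel. They are $G$-invariant since $\mathrm{Stab}(gx)=g\,\mathrm{Stab}(x)g^{-1}$.

\begin{lemma}\label{lem:discrete}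
Assume \textup{(W)}. Let $s>0$ and let $L\subseteq X_p$ be Borel with $\Gamma_sx\cap L=\{x\}$ for all $x\in L$. Then $\lambda(L)=0$.
\end{lemma}

\begin{proof}
The hypothesis passes to subsets of $L$, so if $\lambda(L)>0$ we may assume $\lambda(L)<\infty$. Lemma~\ref{lem:countable} gives $L'\subseteq L$ of positive measure and $r\le s/2$ with $\lambda(\Gamma_rL')<\infty$. If $\gamma x=\gamma'x'$ with $x,x'\in L'$ and $\gamma,\gamma'\in\Gamma_r$, then $x'\in\Gamma_sx\cap L$, so $x'=x$. List $\Gamma_r=\{\gamma_i\}$ and let $P_i=\{x\in L':\gamma_ix\ne\gamma_jx\text{ for all }j<i\}$. The sets $\gamma_iP_i$ are pairwise disjoint with union $\Gamma_rL'$, so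
\[
\int_{L'}\#(\Gamma_rx)\,d\lambda(x)=\sum_i\lambda(P_i)=\sum_i\lambda(\gamma_iP_i)=\lambda(\Gamma_rL')<\infty .
\]
Hence some $x\in L'$ has $\Gamma_rx$ finite. By continuity of $g\mapsto gx$ there is $r'\le r$ such that $V_{r'}x$ misses the finite set $\Gamma_rx\setminus\{x\}$. Then $\Gamma_{r'}$ fixes $x$, by density $V_{r'}$ fixes $x$, and $x\in X_c$, a contradiction.
\end{proof}

\subsection{Small atomless fibers}

\begin{lemma}\label{lem:fibers}
Assume \textup{(W)}. Let $B\subseteq X_p$ be Borel with $0<\lambda(B)<\infty$, and let $r>0$. There are a Borel set $B^*\subseteq B$ with $\lambda(B\setminus B^*)=0$ and a Borel map $q:B^*\to X$ such that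
\begin{itemize}
\item[(i)] $q(x)=q(y)$ implies $y\in V_rx$;
\item[(ii)] almost every conditional measure of $\lambda|_{B^*}$ over $q$ is atomless.
\end{itemize}
\end{lemma}

The idea is visible for $\mathbb R$ acting on itself by translations, with $B=[0,1)$. Pair each $x\in[0,\frac12)$ with $x+\frac12$, retract $B$ onto $[0,\frac12)$ and record which member of the pair we started from; then do the same in $[0,\frac12)$ with the translation by $\frac14$, and so on. The recorded bits are the binary digits of $x$. The first $n$ bits are uniform and independent of the position after $n$ retractions, and the positions converge to $q(x)=0$. In general, Lemma~\ref{lem:discrete} supplies the pairings by arbitrarily small elements, and independence of the bits from the limit position gives atomlessness.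

One point needs care. The accumulated group elements $g_n(x)$ will be Cauchy for $d$, but $d$ need not be complete: in $S_\infty$, if $c_n$ is the cycle $0\mapsto1\mapsto\dots\mapsto n\mapsto0$, then $c_n^{-1}c_m\to1$ as $m,n\to\infty$, so $(c_n^{-1})$ is $d$-Cauchy, while $c_n$ converges pointwise to a map that is not onto. We therefore choose the size of each step after seeing the previous ones, so that $g_n(x)$ is Cauchy for the complete metric $\rho$.

\begin{proof}
\emph{Step 1: halving.} Let $C\subseteq X_p$ be Borel and $s>0$. We find Borel sets $C'\subseteq C$ and $L\subseteq C$ with $\lambda(L)=0$, and Borel maps $\kappa:C\setminus L\to\Gamma_s$ and $\varepsilon:C\setminus L\to\{0,1\}$ such that, with $t(x)=\kappa(x)x$, the map $(t,\varepsilon)$ is a bijection $C\setminus L\to C'\times\{0,1\}$ carrying $\lambda$ to $\lambda|_{C'}\otimes\#$, where $\#$ is counting measure. List the pairs $(\gamma,Q(\gamma,k))$ with $\gamma\in\Gamma_s$, $k\in\mathbb N$, as $(\gamma_j,Q_j)_{j\ge1}$. Put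
\[
L_1=C,\qquad D_j=\{x\in L_j\cap Q_j:\gamma_jx\in L_j\},\qquad L_{j+1}=L_j\setminus(D_j\cup\gamma_jD_j),\qquad L=\bigcap_jL_j .
\]
By \eqref{eq:Q}, $D_j$ and $\gamma_jD_j$ are disjoint subsets of $L_j$, so all the sets $D_j$, $\gamma_jD_j$ are pairwise disjoint with union $C\setminus L$. Suppose $x,\gamma x\in L$ with $\gamma\in\Gamma_s$ and $\gamma x\ne x$. By \eqref{eq:Q} some $j$ has $\gamma_j=\gamma$ and $x\in Q_j$; then $x\in D_j$, so $x\notin L_{j+1}$, a contradiction. Thus $\lambda(L)=0$ by Lemma~\ref{lem:discrete}. Let $C'=\bigcup_jD_j$, and let $(\kappa,\varepsilon)$ be $(1,0)$ on $C'$ and $(\gamma_j^{-1},1)$ on $\gamma_jD_j$.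

\emph{Step 2: iteration.} Let $\mathbb P=\lambda|_B/\lambda(B)$, $C_0=B$, $\sigma_0=\mathrm{id}$, $g_0=1$ and $s_1=r/6$. Given $C_{n-1}$ and $s_n$, apply Step 1 to obtain $C_n$, a null set, and maps $\kappa_n,\varepsilon_n,t_n$. Put
\[
\sigma_n=t_n\circ\sigma_{n-1},\qquad e_n=\varepsilon_n\circ\sigma_{n-1},\qquad g_n(x)=\kappa_n(\sigma_{n-1}x)\,g_{n-1}(x)\in\Gamma,
\]
so that $\sigma_n(x)=g_n(x)x$. By induction these maps are defined on a conull Borel subset of $B$, and $(\sigma_n,e_1,\dots,e_n)$ carries $\lambda|_B$ to $\lambda|_{C_n}\otimes\#$ on $C_n\times\{0,1\}^n$. Indeed, the statement for $n-1$ gives $(\sigma_{n-1})_*\lambda|_B=2^{n-1}\lambda|_{C_{n-1}}$, so the null set of the $n$th step has null preimage, and the statement for $n$ follows by applying $(t_n,\varepsilon_n)$ to the first coordinate. Thus, under $\mathbb P$, the vector $(e_1,\dots,e_n)$ is uniform and independent of $\sigma_n$. Now choose a finite $\Lambda_n\subseteq\Gamma$ with $\mathbb P(g_n\notin\Lambda_n)<2^{-n}$, and choose $s_{n+1}\le2^{-n-1}r/3$ so small that $\rho(wp,p)<2^{-n}$ for all $w\in V_{s_{n+1}}$ and $p\in\Lambda_n$.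

\emph{Step 3: the limit.} Since $g_{n+1}(x)\in V_{s_{n+1}}g_n(x)$, we have $\mathbb P(\rho(g_{n+1},g_n)\ge2^{-n})<2^{-n}$. By Borel--Cantelli and completeness of $\rho$, the limit $g_\infty(x)=\lim g_n(x)$ exists for all $x$ in a Borel set $B^*$ conull in $B$. Then $\sigma_n(x)\to q(x):=g_\infty(x)x$ by continuity of the action. Also $|g_n(x)|\le s_1+\dots+s_n\le r/3$, so $|g_\infty(x)|\le r/3$. If $q(x)=q(y)$, then $y=g_\infty(y)^{-1}g_\infty(x)x$ with $|g_\infty(y)^{-1}g_\infty(x)|\le2r/3$. This is (i).

\emph{Step 4: atomlessness.} For each $m$, we have $q=q_m\circ\sigma_m$, where $q_m(y)=\lim_nt_n\circ\dots\circ t_{m+1}(y)$ is a Borel map on the Borel set of $y\in C_m$ for which all terms are defined and the limit exists. So $q$ is independent of $(e_1,\dots,e_m)$. Let $e=(e_i)_i$, let $\beta$ be the uniform measure on $\{0,1\}^{\mathbb N}$, and let $\mathbb P_s$ be the conditional measures of $\mathbb P$ over $q$. For a cylinder $Z$ and a Borel set $S'\subseteq X$,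
\[
\int_{S'}\mathbb P_s(e\in Z)\,d(q_*\mathbb P)(s)=\mathbb P(q\in S',\,e\in Z)=q_*\mathbb P(S')\,\beta(Z),
\]
so $\mathbb P_s(e\in Z)=\beta(Z)$ for almost every $s$. There are countably many cylinders, so $e_*\mathbb P_s=\beta$ for almost every $s$. An atom $x$ of $\mathbb P_s$ would make $e(x)$ an atom of $\beta$, and $\beta$ has none.
\end{proof}

\subsection{Couplings carried by an analytic set}

We next give a meaning to ``$V_r$ carries $A'$ to $C$ in a non-negligible way''. The relation $E_r=\{(x,gx):x\in X,\ g\in V_r\}$ is analytic, being a continuous image of $X\times V_r$. Product measure is the wrong test: for $\mathbb R$ acting on $\mathbb R^2$ by horizontal translations, $E_r$ is null for the product of Lebesgue measures. The right notion of a negligible relation is one that disappears when a null set is removed from each side, and the alternative to it is a coupling.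

\begin{lemma}[Kellerer]\label{lem:kellerer}
Let $\mu,\nu$ be finite Borel measures on $X$ and let $E\subseteq X\times X$ be analytic. Suppose there are no Borel sets $N,N'$ with $\mu(N)=\nu(N')=0$ and $E\subseteq(N\times X)\cup(X\times N')$. Then there is a nonzero Borel measure $\pi$ on a compact set $K\subseteq E$ whose first marginal is at most $\mu$ and whose second marginal is at most $\nu$.
\end{lemma}

The proof is linear-programming duality for compact sets, and Choquet's theorem reduces to that case. A \emph{capacity} on a Polish space $Z$ is a function $I$ from all subsets of $Z$ to $[0,\infty]$ that is monotone, satisfies $I(E_n)\to I(E)$ when $E_n\uparrow E$, is finite on compact sets, and is such that $I(K)<a$ with $K$ compact implies $I(O)<a$ for some open $O\supseteq K$. Choquet's theorem \cite[30.13]{Kechris} states that $I(E)=\sup\{I(K):K\subseteq E\text{ compact}\}$ for analytic $E$.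

\begin{proof}
Call a pair of Borel functions $f,g:X\to[0,1]$ \emph{admissible} for $E'\subseteq X\times X$ if $f(x)+g(y)\ge1$ on $E'$; its \emph{cost} is $\int f\,d\mu+\int g\,d\nu$. Let $I(E')\le\mu(X)$ be the infimum of the costs. It is monotone.

\emph{$I(E)>0$.} Otherwise take admissible pairs $(f_n,g_n)$ of cost at most $2^{-n}$. Then $\sum f_n<\infty$ off a $\mu$-null Borel set $N$ and $\sum g_n<\infty$ off a $\nu$-null Borel set $N'$. For $x\notin N$, $y\notin N'$ we get $f_n(x)+g_n(y)\to0$, so $(x,y)\notin E$, against the hypothesis.

\emph{Increasing unions.} Let $E_n\uparrow E'$, let $\ell=\lim I(E_n)\le I(E')$, and let $(f_n,g_n)$ be admissible for $E_n$ with cost at most $\ell+\frac1n$. The sequence is bounded in the Hilbert space $L^2(\mu)\oplus L^2(\nu)$, so a subsequence converges weakly. By Mazur's lemma the weak limit is in the norm closure of the convex hull of each tail. So there are finite convex combinations $(F_n,G_n)$ of the $(f_m,g_m)$, $m\ge n$, that converge in norm, and along a subsequence $(n_j)$ almost everywhere. Each $(F_n,G_n)$ is admissible for $E_n$ with cost at most $\ell+\frac1n$. Let $F=\limsup_jF_{n_j}$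 and $G'=\limsup_jG_{n_j}$. A point of $E'$ lies in $E_{n_j}$ for large $j$, so $F(x)+G'(y)\ge\limsup_j(F_{n_j}(x)+G_{n_j}(y))\ge1$ on $E'$, and the cost is at most $\ell$ by dominated convergence.

\emph{Compact sets.} Let $I(K)<a$. Take an admissible pair $(f,g)$ for $K$ with cost $c<a$, and $\epsilon\in(0,1)$ with $(c+2\epsilon)/(1-\epsilon)<a$. There are lower semicontinuous $f'\ge f$, $g'\ge g$ whose integrals are larger by at most $\epsilon$ (Vitali--Carath\'eodory: bound $f$ above by a simple function and enlarge its level sets to open sets by (S4)). The set $O=\{(x,y):f'(x)+g'(y)>1-\epsilon\}$ is open and contains $K$. The pair $\min\{1,f'/(1-\epsilon)\}$, $\min\{1,g'/(1-\epsilon)\}$ is admissible for $O$: either one term equals $1$, or the sum is $(f'+g')/(1-\epsilon)>1$. So $I(O)<a$.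

\emph{The measure.} By Choquet's theorem there is a compact $K\subseteq E$ with $I(K)>0$. For real $h\in C(K)$ let $p(h)$ be the infimum of $\int f\,d\mu+\int g\,d\nu$ over bounded continuous $f,g\ge0$ on $X$ with $f(x)+g(y)\ge h(x,y)$ on $K$. Then $p$ is finite, sublinear and nonnegative, $p(h)=0$ for $h\le0$, and $p(1)\ge I(K)>0$ because truncating $f,g$ at $1$ gives an admissible pair. The functional $t\mapsto tp(1)$ on constants is dominated by $p$, so by Hahn--Banach it extends to a linear $\ell'\le p$ on $C(K)$. For $h\ge0$ we have $-\ell'(h)=\ell'(-h)\le p(-h)=0$. So $\ell'$ is integration against a finite Borel measure $\pi$ on $K$ of mass $p(1)>0$. For bounded continuous $f\ge0$, the pair $(f,0)$ shows $\int f(x)\,d\pi\le\int f\,d\mu$. The indicator of an open set is an increasing limit of such $f$, so the first marginal is at most $\mu$ on open sets, and then on Borel sets by outer regularity of $\mu$. The pairs $(0,g)$ give the bound for the second marginal.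
\end{proof}

\subsection{From couplings to matchings}

A coupling may split the mass of a point among many partners, so it need not be carried by the graph of a bijection. Atomless fibers give the room to undo the splitting: we realize the space $(K\times[0,1],\pi\otimes\mathrm{Leb})$ injectively inside each of the two sets, moving points only within fibers of $q$.

\begin{lemma}[Rokhlin]\label{lem:rokhlin}
Let $m$ be a finite measure on a standard Borel space $Y$, and let $p:Y\to S$ be Borel with almost all conditional measures $m_s$ atomless. Then there is a Borel map $b:Y\to[0,1]$ such that $(p,b)$ is injective on a conull Borel set and $(p,b)_*m=p_*m\otimes\mathrm{Leb}$.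
\end{lemma}

\begin{proof}
We may take $Y$ to be a Borel subset of $\mathbb R$ and discard the preimage of the null set of $s$ for which $m_s$ is not an atomless probability measure on $p^{-1}(s)$. Let $b(y)=m_{p(y)}((-\infty,y])$, which is Borel as the infimum over rational $\varrho$ of the functions equal to $m_{p(y)}((-\infty,\varrho])$ for $y<\varrho$ and to $1$ otherwise. On $p^{-1}(s)$ it is the continuous distribution function of $m_s$, so $b_*m_s=\mathrm{Leb}$; integrating over $s$ gives the formula for the image measure. Let $N$ be the Borel set of $y$ such that, for some rational $\varrho\ne y$, the interval between $y$ and $\varrho$ is $m_{p(y)}$-null. For fixed $s$ and $\varrho$, the reals $y>\varrho$ with $m_s([\varrho,y])=0$ form an interval that is a countable union of null intervals, and the same holds for $y<\varrho$. So $m_s(N)=0$ for all $s$, and $m(N)=0$. If $y<y'$ have the same image under $(p,b)$, then $m_{p(y)}((y,y'])=0$, and a rational in $(y,y')$ shows that $y\in N$.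
\end{proof}

\begin{lemma}\label{lem:embed}
Let $Y,m,p,S$ be as in Lemma~\ref{lem:rokhlin}. Let $\zeta$ be a finite measure on a standard Borel space $Z$ and $p':Z\to S$ Borel with $p'_*\zeta\le p_*m$. Then there are a $\zeta\otimes\mathrm{Leb}$-conull Borel set $\Omega\subseteq Z\times[0,1]$ and an injective Borel map $\Psi:\Omega\to Y$ such that $p(\Psi(z,t))=p'(z)$ for all $(z,t)\in\Omega$ and $m(\Psi(E))=(\zeta\otimes\mathrm{Leb})(E)$ for all Borel $E\subseteq\Omega$.
\end{lemma}

\begin{proof}
Let $a=p_*m$ and $p'_*\zeta=u\,a$ with $u:S\to[0,1]$ Borel (Radon--Nikodym). Lemma~\ref{lem:rokhlin} gives $\iota=(p,b):Y\to S\times[0,1]$, injective on a conull Borel set $Y_1$, with $\iota_*m=a\otimes\mathrm{Leb}$. The set $\iota(Y_1)$ is Borel by (S1) and conull. The conditional measures of $\zeta\otimes\mathrm{Leb}$ over $(z,t)\mapsto p'(z)$ are $\zeta_s\otimes\mathrm{Leb}$, which are atomless; this is the purpose of the factor $[0,1]$. So Lemma~\ref{lem:rokhlin} also gives $j:Z\times[0,1]\to S\times[0,1]$ with first coordinate $p'(z)$, injective on a conull Borel set $\Omega_1$, with image measure $ua\otimes\mathrm{Leb}$. The map $c(s,t)=(s,u(s)t)$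 is injective on $\{u>0\}\times[0,1]$, which is $ua\otimes\mathrm{Leb}$-conull. It carries $ua\otimes\mathrm{Leb}$ to the restriction of $a\otimes\mathrm{Leb}$ to $H=\{(s,t):t\le u(s)\}$, because $u(s)\int_0^1\omega(s,u(s)t)\,dt=\int_0^{u(s)}\omega(s,t)\,dt$ for Borel $\omega\ge0$. Let $\Omega$ be the set of $(z,t)\in\Omega_1$ with $u(p'(z))>0$ and $cj(z,t)\in\iota(Y_1)$, which is conull, and let $\Psi=(\iota|_{Y_1})^{-1}\circ c\circ j$. Then $\Psi$ is injective, Borel, compatible with the maps to $S$, and carries $\zeta\otimes\mathrm{Leb}$ to the restriction of $m$ to $Y_1\cap\iota^{-1}(H)$. For Borel $E\subseteq\Omega$ the set $\Psi(E)$ is a Borel subset of $Y_1\cap\iota^{-1}(H)$ with preimage $E$, which gives the last claim.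
\end{proof}

\begin{proposition}\label{prop:match}
Assume \textup{(W)}. Let $r>0$ and let $A',C\subseteq X_p$ be Borel with $\lambda(A')<\infty$. Then one of the following holds.
\begin{itemize}
\item[(a)] There are null Borel sets $N,N'$ with $V_r(A'\setminus N)\cap C\subseteq N'$.
\item[(b)] There is a $3r$-matching $\varphi:D\to R$ with $D\subseteq A'$, $R\subseteq C$ and $\lambda(D)>0$.
\end{itemize}
\end{proposition}

\begin{proof}
Write $C$ as a countable union of Borel sets $C_k$ of finite measure. If (b) holds for some $C_k$, it holds for $C$; if (a) holds for every $C_k$, it holds for $C$ with the unions of the null sets. So assume $\lambda(C)<\infty$ and that (a) fails. Let $\mu=\lambda|_{A'}$, $\nu=\lambda|_C$ and $E=E_r\cap(A'\times C)$. If $E\subseteq(N\times X)\cup(X\times N')$ with $\mu(N)=\nu(N')=0$, then (a) holds with $N\cap A'$ and $N'\cap C$. So Lemma~\ref{lem:kellerer} gives a nonzero $\pi$ on a compact $K\subseteq E$ with marginals at most $\mu$ and $\nu$; in particular $\lambda(A'),\lambda(C)>0$.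

Let $q_A:A^*\to X$ and $q_C:C^*\to X$ be given by Lemma~\ref{lem:fibers} for $A'$ and $C$, with the same $r$. By the bounds on the marginals, $\pi$ is concentrated on $Z=K\cap(A^*\times C^*)$. The map $(x',y')\mapsto q_A(x')$ pushes $\pi$ to a measure at most $(q_A)_*\mu$, and $(x',y')\mapsto q_C(y')$ pushes it to a measure at most $(q_C)_*\nu$. Lemma~\ref{lem:embed}, applied twice, gives a conull Borel set $\Omega\subseteq Z\times[0,1]$ (the intersection of the two domains) and injective measure-preserving Borel maps $\Psi_A:\Omega\to A^*$, $\Psi_C:\Omega\to C^*$ with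
\[
q_A(\Psi_A(x',y',t))=q_A(x'),\qquad q_C(\Psi_C(x',y',t))=q_C(y').
\]
Let $D=\Psi_A(\Omega)$, $R=\Psi_C(\Omega)$ and $\varphi=\Psi_C\circ\Psi_A^{-1}$. This is a measure-preserving Borel bijection $D\to R$, and $\lambda(D)=\pi(K)>0$. Let $x=\Psi_A(x',y',t)$. Then $x'\in V_rx$ because $q_A(x)=q_A(x')$, next $y'\in V_rx'$ because $(x',y')\in E_r$, and finally $\varphi(x)\in V_ry'$ because $q_C(\varphi(x))=q_C(y')$. So $\varphi(x)\in V_{3r}x$.
\end{proof}

\subsection{Conclusion}

\begin{proposition}\label{prop:WF}
\textup{(W)} implies \textup{(F)}.
\end{proposition}

\begin{proof}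
Let $A\subseteq X_p$ be Borel with $0<\lambda(A)<\infty$. By Lemma~\ref{lem:noescape} there is $r>0$ such that no $3r$-escape from $A$ has a domain of measure $\lambda(A)$. By Zorn's lemma choose a maximal family of $3r$-escapes $\varphi_j:D_j\to R_j$ from $A$ with $\lambda(D_j)>0$, the $D_j$ pairwise disjoint and the $R_j$ pairwise disjoint. It is countable since $\lambda(A)<\infty$, so its union is a $3r$-escape $\varphi:D\to R$, and $\lambda(R)=\lambda(D)<\lambda(A)$. Let $A'=A\setminus D$ and $C=X_p\setminus(A\cup R)$. A matching as in Proposition~\ref{prop:match}(b) could be added to the family, so (a) holds: $A''=A'\setminus N$ satisfies $V_rA''\cap C\subseteq N'$. Since $X_p$ is invariant, $V_rA''\subseteq A\cup R\cup N'$. Thus $\lambda(A'')>0$ and $\lambda^*(V_rA'')<\infty$.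

By $\sigma$-finiteness, every Borel subset of $X_p$ of positive measure therefore contains a Borel set $A''$ of positive measure with $\lambda^*(V_rA'')<\infty$ for some $r$. A maximal disjoint family of such subsets of $X_p$ is countable, again by $\sigma$-finiteness, and its union is conull in $X_p$ by maximality. To cover $X_c$, write $X=\bigcup_kX_k$ with $X_k$ Borel of finite measure; then $V_{1/n}(F_n\cap X_k)=F_n\cap X_k$ has finite measure.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:MW}, \ref{prop:WF} and~\ref{prop:FM} give (M)$\Rightarrow$(W)$\Rightarrow$(F)$\Rightarrow$(M), and Proposition~\ref{prop:PW} gives (P)$\Leftrightarrow$(W).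
\end{proof}

\section{Weaker properties of the topology}\label{sec:weaker}

It remains to add (T), (L), (I) and (B) to the list. The implications (P)$\Rightarrow$(T), (T)$\Rightarrow$(L) and (T)$\Rightarrow$(I) hold by definition, and (P)$\Rightarrow$(B) is the Baire category theorem. Since $ST=(T^{-1}S^{-1})^{-1}$ and right translations are continuous (Lemma~\ref{lem:metric}), (I) implies (L). So Theorem~\ref{thm:more} follows from the next two propositions.

\begin{proposition}\label{prop:BP}
\textup{(B)} implies \textup{(P)}.
\end{proposition}

We show that $\tau=\tilde\tau$ by an automatic continuity argument. It needs left translates of $\tau$-meager sets to be $\tau$-meager, and left translations are not known to be $\tau$-continuous. We obtain this by showing that $\tau$ and $\tilde\tau$ have the same meager Borel sets, using the Kuratowski--Ulam theorem \cite[8.41]{Kechris}: if $Y,Z$ are second countable spaces and $M'\subseteq Y\times Z$ has the Baire property (for instance, is Borel), then the section $\{z:(y,z)\in M'\}$ is meager for comeagerly many $y$ if and only if the section $\{y:(y,z)\in M'\}$ is meager for comeagerly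 many $z$.

\begin{proof}
\emph{Same Borel sets.} By Lemma~\ref{lem:metric}, $([\mathcal R],\tau)$ embeds in a Polish space $\widehat Q$, its completion. By Lemma~\ref{lem:tilde} the map $([\mathcal R],\tilde\tau)\to\widehat Q$ is a continuous injection of Polish spaces, so by (S1) every $\tilde\tau$-Borel set is Borel in $\widehat Q$, hence $\tau$-Borel. The converse follows from $\tau\subseteq\tilde\tau$.

\emph{Same meager Borel sets.} Let $M\subseteq[\mathcal R]$ be Borel. The set $M'=\{(S,T):ST\in M\}$ is Borel for $\tilde\tau\times\tilde\tau$, hence for $\tau\times\tilde\tau$, since for second countable spaces the Borel $\sigma$-algebra of a product is the product $\sigma$-algebra. Its sections are $S^{-1}M$ in the second factor and $MT^{-1}$ in the first. If $M$ is $\tau$-meager, then so is every $MT^{-1}$, so $S^{-1}M$ is $\tilde\tau$-meager for $\tau$-comeagerly many $S$. By (B) there is at least one such $S$, and $M$ is $\tilde\tau$-meager because $\tilde\tau$ is a group topology. If $M$ is $\tilde\tau$-meager, then so is every $S^{-1}M$, so $MT^{-1}$ is $\tau$-meager for $\tilde\tau$-comeagerly many $T$. There is such a $T$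 because $\tilde\tau$ is Polish, and $M$ is $\tau$-meager by Lemma~\ref{lem:metric}. Consequently left translates of Borel $\tau$-meager sets are $\tau$-meager.

\emph{Continuity.} Let $(\mathcal V_k)$ be a countable base of $\tilde\tau$. Each $\mathcal V_k$ is $\tau$-Borel, so it agrees with a $\tau$-open set off a $\tau$-meager $F_\sigma$ set $M_k$. On the Borel $\tau$-comeager set $\mathcal D=[\mathcal R]\setminus\bigcup_kM_k$ the topologies $\tau$ and $\tilde\tau$ coincide. Let $T_n\to T$ in $\tau$. The set $T^{-1}\mathcal D\cap\bigcap_nT_n^{-1}\mathcal D$ is $\tau$-comeager, so by (B) it contains some $W$. Then $T_nW\to TW$ in $\tau$, all these elements lie in $\mathcal D$, so the convergence holds in $\tilde\tau$, and $T_n\to T$ in $\tilde\tau$. Since $\tau$ is metrizable, $\tilde\tau\subseteq\tau$.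
\end{proof}

\begin{proposition}\label{prop:LW}
\textup{(L)} implies \textup{(W)}.
\end{proposition}

As in Example~\ref{ex:ladder}, we take $T_n\to\mathrm{id}$ in $\tau$ that move a fixed amount of mass out of a set $A$, and we build $T$ that is the identity on $A$ but applies a fixed large move $g_0$ at the places where the mass lands.

\begin{proof}
Suppose (W) fails: $f_n\to f$ in $\mathcal A$, but $\Phi(f_n)\not\to\Phi(f)$ weakly. Let $S=\Phi(f)^{-1}$, which has the lift $h'=(f\circ S)^{-1}$. The lifts $(f_n\circ S)h'$ of $\Phi(f_n)S$ converge to $1$, and $\Phi(f_n)S\not\to\mathrm{id}$ weakly. Renaming and passing to a subsequence, we may assume that $f_n\to1$ almost everywhere and that, with $T_n=\Phi(f_n)$, there are $A$ of finite measure and $\varepsilon>0$ such that $P_n=\{x\in A:T_nx\notin A\}$ has $\lambda(P_n)=\lambda(T_nA\setminus A)\ge\varepsilon$ for all $n$. Also $T_nx\to x$ almost everywhere.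

\emph{Step 1: the mass leaves every set of finite measure.} If $\lambda(H)<\infty$, then $\lambda\{x\in A:T_nx\in H\setminus A\}\to0$. Indeed, for compact $K\subseteq A$ and $K'\subseteq H\setminus A$ this measure is at most
\[
\lambda(A\setminus K)+\lambda((H\setminus A)\setminus K')+\lambda\{x\in K:T_nx\in K'\}.
\]
The first two terms can be made small by (S4). The third tends to $0$ by dominated convergence, since $T_nx\to x$ and $x$ lies outside the closed set $K'$.

\emph{Step 2: a large move.} List $\Gamma=\{\gamma_i\}$ and let $Z_{i,k}=\{x:\gamma_ix\notin V_{4/k}x\}$, which is measurable by (S1) and increases with $k$. If $x$ is not fixed by $G$, then $\gamma_ix\ne x$ for some $i$ by density, and $x\in Z_{i,k}$ for large $k$ by continuity of $g\mapsto gx$ at $1$. So there is $k$ such that $\bigcup_{i\le k}Z_{i,k}$ contains all non-fixed points of $A$ except a set of measure less than $\varepsilon/2$. Almost no point of $P_n$ is fixed by $G$, since $f_n(x)x\ne x$ there. Hence for each $n$ some $i\le k$ has $\lambda(P_n\cap Z_{i,k})\ge\varepsilon/2k$, and along a subsequence $i$ is constant. Put $g_0=\gamma_i$, $r=1/k$, $c=\varepsilon/4k$,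 and choose $r'\le r$ with $g_0V_{r'}g_0^{-1}\subseteq V_r$. Since $\lambda\{x\in A:f_n(x)\notin V_{r'}\}\to0$, for large $n$ there is a Borel set $Q_n\subseteq P_n\cap Z_{i,k}$ with $\lambda(Q_n)\ge c$ on which $f_n(x)\in V_{r'}$ and $T_nx=f_n(x)x$. Let $C_n=T_nQ_n$, which is disjoint from $A$. We claim that
\begin{equation}\label{eq:far}
g_0y\notin V_{2r}y\qquad\text{for all }y\in C_n .
\end{equation}
Write $y=ux$ with $x\in Q_n$ and $u=f_n(x)$. If $g_0y\in V_{2r}y$, then $g_0x=(g_0u^{-1}g_0^{-1})g_0y\in V_rV_{2r}ux\subseteq V_{4r}x$, contrary to $x\in Z_{i,k}$.

\emph{Step 3: the element $T$.} Let $E\subseteq C_n$ be Borel. By \eqref{eq:far} and \eqref{eq:Q}, the sets $E\cap Q(g_0,l)$ cover $E$. Put $D^0=\emptyset$ and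
\[
D^l=D^{l-1}\cup\big((E\cap Q(g_0,l))\setminus(g_0D^{l-1}\cup g_0^{-1}D^{l-1})\big).
\]
By induction $D^l\cap g_0D^l=\emptyset$: the added set is disjoint from its own image by \eqref{eq:Q}, it misses $g_0D^{l-1}$, and its image misses $D^{l-1}$. So $D=\bigcup_lD^l$ satisfies $D\cap g_0D=\emptyset$ and $E\subseteq D\cup g_0D\cup g_0^{-1}D$, whence $\lambda(D)\ge\lambda(E)/3$.

Now choose $n_1<n_2<\cdots$ and Borel sets $D_j\subseteq C_{n_j}$ inductively. The set $H_j=A\cup\bigcup_{m<j}(D_m\cup g_0D_m)$ has finite measure, so by Step 1 there is $n_j>n_{j-1}$ such that $E_j=C_{n_j}\setminus(H_j\cup g_0^{-1}H_j)$ has measure at least $c/2$. Take $D_j\subseteq E_j$ as above, so that $\lambda(D_j)\ge c/6$. Both $D_j$ and $g_0D_j$ miss $H_j$, so $A$ and all the sets $D_j$, $g_0D_j$ are pairwise disjoint. Let $h=g_0$ on $\bigcup_jD_j$, $h=g_0^{-1}$ on $\bigcup_jg_0D_j$, and $h=1$ elsewhere, in particular on $A$. Then $T=\Phi(h)$ is an involution in $[\mathcal R]$.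

\emph{Step 4: left translation by $T$ is discontinuous.} We have $T_{n_j}\to\mathrm{id}$ in $\tau$. Suppose $TT_{n_j}\to T$ in $\tau$. By Lemma~\ref{lem:metric} there are lifts $k_j$ of $TT_{n_j}$ with $k_j\to h$, so $\lambda\{x\in A:k_j(x)\notin V_r\}\to0$. The set $T_{n_j}^{-1}D_j\subseteq Q_{n_j}\subseteq A$ has measure at least $c/6$. So for large $j$ it contains a point $x$ with $k_j(x)\in V_r$ and $k_j(x)x=TT_{n_j}x=g_0y$, where $y=T_{n_j}x\in D_j$. Since $x=f_{n_j}(x)^{-1}y\in V_ry$, we get $g_0y\in V_{2r}y$, contradicting \eqref{eq:far}. Thus (L) fails.
\end{proof}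

\begin{thebibliography}{9}

\bibitem{BK} Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{Hoareau} Fabien Hoareau, \emph{Polish full groups preserving an infinite measure}, arXiv:2511.20786 (2025).

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
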